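\title{Alternating regret matching converges to a Nash equilibrium in potential games}

\begin{abstract}
We prove that regret matching with alternating updates converges in every finite potential game: for every order of the players and every initialization, the iterates converge to a single Nash equilibrium along a path of finite length. This answers a question of Anagnostides, Tewolde, Zhang, Panageas, Conitzer and Sandholm. The potential increases monotonically and pays for all growth of the positive regrets, which therefore stay bounded. On the current support the algorithm is a gradient ascent for an analytic function of the positive regrets, and a \L ojasiewicz inequality that is uniform over all supports gives finite length, once the rounds in which actions leave the support are accounted for. The result extends to weighted potential games and to players using $\mathrm{RM}^+$. We also obtain the sharp constant in the regret bound, finite identification of strictly suboptimal actions, and summability of the Nash gap for $\mathrm{RM}^+$.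
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Potential games and the Nash gap}

A finite game has players $i\in\{1,\dots,n\}$, $n\ge2$, finite action sets $\mathcal A_i$ of size $m_i=|\mathcal A_i|$, and utilities $u_i\colon\prod_j\mathcal A_j\to\mathbb R$. A mixed strategy of player $i$ is a probability vector $x_i\in\Delta(\mathcal A_i)\subset\mathbb R^{\mathcal A_i}$, and a profile is a tuple $x=(x_1,\dots,x_n)$. Every function $\psi$ on pure profiles is extended multilinearly,
\[
\psi(x)=\sum_{a_1,\dots,a_n}\psi(a_1,\dots,a_n)\prod_{j}x_{j,a_j},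
\]
so that $\psi(x)$ is the expectation of $\psi$ when the players randomize independently; the same formula defines a polynomial on $\prod_j\mathbb R^{\mathcal A_j}$. We write $(x_i',x_{-i})$ for the profile $x$ with $x_i$ replaced by $x_i'$, and $(a,x_{-i})$ when $x_i'$ is the point mass at $a\in\mathcal A_i$. The \emph{Nash gap}
\[
\operatorname{NG}(x)=\max_i\max_{a\in\mathcal A_i}\bigl(u_i(a,x_{-i})-u_i(x)\bigr)
\]
is the largest amount that a single player can gain by deviating. It is continuous, and it is nonnegative because $u_i(x)$ is the $x_i$-average of the numbers $u_i(a,x_{-i})$. A profile is an \emph{$\epsilon$-Nash equilibrium} if $\operatorname{NG}(x)\le\epsilon$ and a \emph{Nash equilibrium} if $\operatorname{NG}(x)=0$. At a Nash equilibrium the numbers $u_i(a,x_{-i})-u_i(x)$ are nonpositive and have $x_i$-average zero, so they vanish for all $a$ in the support of $x_i$. A \emph{strict equilibrium} is a pure profile $a^*$ with $u_i(a,a^*_{-i})<u_i(a^*)$ for all $i$ and all $a\neq a_i^*$.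

The game is an \emph{(exact) potential game} if there is a function $\Phi$ on pure profiles with $u_i(a,a_{-i})-u_i(a',a_{-i})=\Phi(a,a_{-i})-\Phi(a',a_{-i})$ for all $i$, all $a,a'\in\mathcal A_i$ and all $a_{-i}$. Identical-interest games, in which $u_i=\Phi$ for all $i$, are the basic example. Averaging the definition over $a\sim x_i'$, $a'\sim x_i$ and $a_{-i}\sim y_{-i}$ gives, for all mixed strategies,
\begin{equation}\label{eq:potential}
u_i(x_i',y_{-i})-u_i(x_i,y_{-i})=\Phi(x_i',y_{-i})-\Phi(x_i,y_{-i}).
\end{equation}
A player who improves her own utility against fixed opponents thus raises $\Phi$ by the same amount. In a \emph{weighted potential game} the right side of the definition carries a factor $w_i>0$ that depends on the player.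

\subsection{Regret matching with alternating updates}

For $r\in\mathbb R^{\mathcal A_i}$ let $[r]^+$ be the componentwise positive part, and let $\sigma(r)=[r]^+/\|[r]^+\|_1$ if $[r]^+\neq0$ and $\sigma(r)$ be the uniform distribution otherwise. Player $i$ keeps a vector $r_i^{(t)}\in\mathbb R^{\mathcal A_i}$ and plays $x_i^{(t)}=\sigma(r_i^{(t)})$ in round $t=1,2,\dots$. In round $t$ she receives a payoff vector $v_i^{(t)}\in\mathbb R^{\mathcal A_i}$, forms the \emph{instantaneous regret}
\[
g_i^{(t)}=v_i^{(t)}-\langle v_i^{(t)},x_i^{(t)}\rangle\mathbf 1,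
\]
whose coordinate $g_{i,a}^{(t)}$ measures how much better the action $a$ would have done than $x_i^{(t)}$, and updates by one of two rules:
\[
\mathrm{RM}:\quad r_i^{(t+1)}=r_i^{(t)}+g_i^{(t)},\qquad\qquad \mathrm{RM}^+:\quad r_i^{(t+1)}=\bigl[r_i^{(t)}+g_i^{(t)}\bigr]^+ .
\]
Regret matching ($\mathrm{RM}$) started from $r_i^{(1)}=0$ plays each action in proportion to its positive cumulative regret; $\mathrm{RM}^+$ forgets negative regret at once. The \emph{external regret} of player $i$ after $T$ rounds is $\max_a\sum_{t\le T}g_{i,a}^{(t)}$.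

With \emph{simultaneous} updates, $v_{i,a}^{(t)}=u_i(a,x_{-i}^{(t)})$. With \emph{alternating} updates the players move one after another, each exactly once per round, and each sees the strategies in force at her turn:
\[
v_{i,a}^{(t)}=u_i\bigl(a,y^{(t,i)}_{-i}\bigr),\qquad y_j^{(t,i)}=\begin{cases}x_j^{(t+1)}&\text{if $j$ moves before $i$ in round $t$,}\\ x_j^{(t)}&\text{otherwise.}\end{cases}
\]
An \emph{alternating run} is specified by initial vectors $r_i^{(1)}\in\mathbb R^{\mathcal A_i}$, an order of the players for each round, and a choice of $\mathrm{RM}$ or $\mathrm{RM}^+$ for each player.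

\subsection{The question and the results}

A bound on the external regret constrains sums over time and says little about the strategies played in a given round. In a potential game one hopes for more, since \eqref{eq:potential} suggests that players who shift weight toward better actions climb $\Phi$ until nobody can improve. For $\mathrm{RM}^+$ this is confirmed in \cite{ATZPCS}: alternating $\mathrm{RM}^+$ converges to approximate Nash equilibria (approximate KKT points) in potential games within $O_\epsilon(1/\epsilon^4)$ iterations. For $\mathrm{RM}$ the same paper shows that simultaneous as well as alternating updates can require $m^{\Omega(m)}$ rounds to converge to a $\frac1{2m}$-Nash equilibrium in two-player $m\times m$ identical-interest games. The two rules differ only in the memory of negative regret: under $\mathrm{RM}$ an action that was bad for a long time stays unplayed for a long time after it has become good. Nothing in the definition excludes that such delays recur forever and keep the Nash gap away from zero along a subsequence. This leads to the question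 posed in \cite{ATZPCS}, whether $\mathrm{RM}$ converges asymptotically under alternating updates. Precisely: \emph{for every finite potential game and every fixed order of the players, does alternating $\mathrm{RM}$ started from $r_i^{(1)}=0$ satisfy $\operatorname{NG}(x^{(t)})\to0$?} The answer is yes. Below, $\|\cdot\|$ is the Euclidean norm.

\begin{theorem}\label{thm:main}
In a finite potential game, run alternating $\mathrm{RM}$ with any order of the players, which may change from round to round, and any initialization $r_i^{(1)}\in\mathbb R^{\mathcal A_i}$, in particular $r_i^{(1)}=0$. Then $x^{(t)}$ converges to a Nash equilibrium $x^*$, and $\sum_t\|x^{(t+1)}-x^{(t)}\|<\infty$. In particular $\operatorname{NG}(x^{(t)})\to0$.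
\end{theorem}

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] \emph{(Range.)} The conclusion of Theorem~\ref{thm:main} holds for every alternating run in a weighted potential game, with arbitrary initialization, round-dependent orders, and each player using either $\mathrm{RM}$ or $\mathrm{RM}^+$.
\item[(b)] \emph{(Sharp constant regret.)} In an exact potential game, for either rule and all $t$,
\[
\bigl\|[r_i^{(t)}]^+\bigr\|\le\bigl\|[r_i^{(1)}]^+\bigr\|+\sqrt{m_i-1}\,\bigl(\max\Phi-\Phi(x^{(1)})\bigr).
\]
The constant $\sqrt{m_i-1}$ is optimal for every $m_i\ge2$. In particular, alternating $\mathrm{RM}$ has external regret $O(1)$ in potential games.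
\item[(c)] \emph{(Finite identification.)} If $u_i(a,x^*_{-i})<u_i(x^*)$ at the limit $x^*$ of a run as in (a), then $x_{i,a}^{(t)}=0$ for all large $t$. If $x^*$ is a strict equilibrium, then $x^{(t)}=x^*$ for all large $t$.
\item[(d)] \emph{(Classification of limits.)} Over all initializations, the set of limits of alternating $\mathrm{RM}$ is exactly the set of Nash equilibria.
\item[(e)] \emph{(Rate for $\mathrm{RM}^+$.)} If all players use $\mathrm{RM}^+$, then $\sum_t\operatorname{NG}(x^{(t)})<\infty$. Hence $\min_{t\le T}\operatorname{NG}(x^{(t)})=o(1/T)$ as $T\to\infty$ and $\#\{t:\operatorname{NG}(x^{(t)})>\epsilon\}=o(1/\epsilon)$ as $\epsilon\to0$, for each fixed game and initialization. Moreover, in an exact potential game, if the round $T_0$ of Section~\ref{sec:analytic} is taken to be at least $2$, then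
\[
\sum_{t\ge T_0}\operatorname{NG}(x^{(t)})^2\le(1+L)^2\beta V
\]
with the explicit constants $V,\beta,L$ of \eqref{eq:VB} and \eqref{eq:constants}; this last bound does not use the \L ojasiewicz inequality.
\end{enumerate}
\end{theorem}

For $\mathrm{RM}$ we claim no rate. The lower bound of \cite{ATZPCS} concerns rates and does not conflict with Theorem~\ref{thm:main}; it rules out a bound polynomial in $m$ and $1/\epsilon$, even in two-player identical-interest games. The proof uses alternation in an essential way (Remark~\ref{rem:simultaneous}) and says nothing about the convergence of simultaneous updates.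

\subsection{Two reductions}\label{sec:reductions}

\emph{Weights.} In a weighted potential game put $\tilde u_i=u_i/w_i$; this is an exact potential game with the same $\Phi$. Since $\sigma(\lambda r)=\sigma(r)$ and $[\lambda r]^+=\lambda[r]^+$ for $\lambda>0$, induction over the updates shows that the run in the rescaled game started from $r_i^{(1)}/w_i$ has regret vectors $r_i^{(t)}/w_i$ and the same strategies $x^{(t)}$. The two games have the same Nash equilibria and the same strict inequalities $u_i(a,x_{-i})<u_i(x)$, and the Nash gap of the original game is at most $\max_iw_i$ times that of the rescaled game. As the initialization is arbitrary, it suffices to prove all statements for exact potential games, which we assume from now on.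

\emph{The two rules.} Both $\mathrm{RM}$ and $\mathrm{RM}^+$ satisfy
\begin{equation}\label{eq:bothrules}
\bigl[r_i^{(t+1)}\bigr]^+=\bigl[r_i^{(t)}+g_i^{(t)}\bigr]^+\qquad\text{and}\qquad r_i^{(t+1)}\ge r_i^{(t)}+g_i^{(t)}\ \text{ componentwise}.
\end{equation}
The convergence proof uses the update only through \eqref{eq:bothrules}, so we prove Theorem~\ref{thm:main} and Theorem~\ref{thm:more}(a) together, for an arbitrary alternating run. Throughout,
\[
z_i^{(t)}=[r_i^{(t)}]^+,\qquad R_i^{(t)}=\|z_i^{(t)}\|,\qquad\delta_i^{(t)}=z_i^{(t+1)}-z_i^{(t)} .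
\]

\section{A two-by-two game and the plan of the proof}\label{sec:example}

Let $M$ be a positive integer and consider the identical-interest game
\[
\Phi=\begin{pmatrix}1&0\\ 2&-1-4M\end{pmatrix},
\]
where player 1 chooses the row and moves first, and player 2 chooses the column. Column 1 is strictly better than column 2 against both rows, so the only Nash equilibrium is (row 2, column 1), with $\Phi=2$. Run alternating $\mathrm{RM}$ from zero. In round 1, player 1 sees the row averages $(\frac12,\frac12-2M)$, so $r_1^{(2)}=g_1^{(1)}=(M,-M)$ and she moves to row 1. Player 2 then sees $(1,0)$, so $r_2^{(2)}=(\frac12,-\frac12)$ and he moves to column 1. He stays there, because while he plays column 1 his instantaneous regret is $0$ in the first coordinate and negative in the second. From round 2 on, player 1 therefore faces the fixed payoff vector $(1,2)$, and her run has three phases (Figure~\ref{fig:example}).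

\emph{Stall.} While she plays row 1, $g_1=(0,1)$, so $r_1^{(t)}=(M,\,t-2-M)$ for $2\le t\le M+2$. The updates of rounds $2,\dots,M+1$ change neither the positive parts nor the potential, although the Nash gap equals $1$. Small progress in a round does not imply a small Nash gap. Under $\mathrm{RM}^+$ there would be no stall: $r_1^{(2)}=(M,0)$ and $r_1^{(3)}=(M,1)$.

\emph{Ascent.} We have $r_1^{(M+3)}=(M,1)$. When $z_1=(p,q)$ with $p,q>0$ and $s=p+q$, the potential is $f(p,q)=(p+2q)/s$, and
\[
g_1=\Bigl(-\frac qs,\frac ps\Bigr)=s\,\nabla f(p,q),\qquad\langle g_1,z_1\rangle=0 .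
\]
As long as $p-q/s>0$, the update $z_1\mapsto z_1+s\nabla f(z_1)$ is a step of gradient ascent for $f$, orthogonal to $z_1$. For $M=1$ it leads from $r_1^{(4)}=(1,1)$ to $r_1^{(5)}=(\frac12,\frac32)$.

\emph{Exit.} Since $p$ decreases and $q$ increases, $q/s\ge1/(M+1)$ throughout the ascent, so a round with $p\le q/s$ arrives. In that round $z_1$ moves to $(0,q+p/s)$ and the equilibrium is reached; for $M=1$ we get $g_1^{(5)}=(-\frac34,\frac14)$ and $r_1^{(6)}=(-\frac14,\frac74)$. The displacement $\delta_1=(-p,p/s)$ is proportional to $p$, whereas $\|\nabla f(p,q)\|=\sqrt{p^2+q^2}/s^2\ge1/(\sqrt2\,s)$ does not become small with $p$. In an exit round the step does not control the gradient. The remedy is to look at $\hat z_1=(0,q)$, obtained by deleting the exiting coordinate in advance. At $\hat z_1$ the only surviving partial derivative $\partial f/\partial q$ vanishes, and the value lost by passing from $\hat z_1$ back to $z_1$ is $f(0,q)-f(p,q)=p/s$, which is exactly the gain of potential in the exit round.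

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\fill[gray!12] (0,0) rectangle (1.9,2.1);
\draw[->] (-1.6,0) -- (2.0,0) node[right] {row 1};
\draw[->] (0,-1.2) -- (0,2.2) node[above] {row 2};
\draw[dashed,gray] (0,0) -- (1,1);
\draw[dashed,gray] (0,0) -- (0.5,1.5);
\draw[thick,->] (1,-1) -- (1,0);
\draw[thick,->] (1,0) -- (1,1);
\draw[thick,->] (1,1) -- (0.5,1.5);
\draw[thick,->] (0.5,1.5) -- (-0.25,1.75);
\draw[thick,->] (-0.25,1.75) -- (-1.25,1.75);
\fill (1,-1) circle (1pt) node[right] {$r^{(2)}$};
\fill (1,0) circle (1pt) node[below right] {$r^{(3)}$};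
\fill (1,1) circle (1pt) node[right] {$r^{(4)}$};
\fill (0.5,1.5) circle (1pt) node[above right] {$r^{(5)}$};
\fill (-0.25,1.75) circle (1pt) node[above left] {$r^{(6)}$};
\fill (-1.25,1.75) circle (1pt) node[above] {$r^{(7)}$};
\draw[fill=white] (0,1.5) circle (1.2pt) node[below left] {$\hat z$};
\draw[fill=white] (0,1.75) circle (1.2pt) node[above right] {$z^{(6)}$};
\end{tikzpicture}
\caption{Regret vectors of the row player under alternating $\mathrm{RM}$ from zero in the identical-interest game with rows $(1,0)$ and $(2,-5)$. She plays in proportion to the positive part, the nearest point of the shaded quadrant. The step $r^{(2)}\to r^{(3)}$ does not move the positive part; the steps inside the quadrant are orthogonal to the current vector (dashed); in the step $r^{(5)}\to r^{(6)}$ row 1 leaves the support, and $\hat z$ is $r^{(5)}$ with that coordinate deleted.}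
\label{fig:example}
\end{figure}

The stall shows that the Nash gap cannot be bounded round by round, so we argue through the limit.

\emph{Step 1 (Section~\ref{sec:oneupdate}).} The potential never decreases, and each $R_i^{(t)}$ is nondecreasing and bounded. Also $\sum_t\|\delta_i^{(t)}\|^2<\infty$ (Section~\ref{sec:analytic}).

\emph{Step 2 (Sections~\ref{sec:analytic}--\ref{sec:length}).} $\sum_t\|\delta_i^{(t)}\|<\infty$, so the strategies converge.

\emph{Step 3 (Section~\ref{sec:limit}).} If the limit were not an equilibrium, some $g_{i,a}^{(t)}$ would tend to a positive number and $r_{i,a}^{(t)}$ would be unbounded, against Step 1. A stall cannot last forever.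

Step 2 is the main work, and the two facts of Step 1 do not replace it. The sequence $g_t=\cos(\log t)-\frac9{10}$ has increments $O(1/t)$, which are square summable, and $\limsup g_t=\frac1{10}$; yet its partial sums tend to $-\infty$, because $\sum_{t\le T}\cos(\log t)=\int_1^T\cos(\log s)\,ds+O(\log T)\le T/\sqrt2+O(\log T)$, the integrand having primitive $\frac s2(\cos\log s+\sin\log s)$. A slow drift of this kind would keep a regret bounded above while the corresponding deviation is profitable infinitely often. Finite length excludes it.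

\section{One update, monotone potential and bounded regret}\label{sec:oneupdate}

Fix a finite set $\mathcal A$ with $m$ elements and vectors $r,v\in\mathbb R^{\mathcal A}$. Put
\[
z=[r]^+,\quad x=\sigma(r),\quad g=v-\langle v,x\rangle\mathbf 1,\quad z'=[r+g]^+,\quad x'=\sigma(r+g),\quad\delta=z'-z .
\]
By \eqref{eq:bothrules}, $z'$ and $x'$ are the next positive part and the next strategy under either rule. The quantity $\langle g,\delta\rangle$ links the gain in payoff to the length of the step and to the growth of $\|z\|$.

\begin{lemma}\label{lem:one}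
\begin{enumerate}
\item[(a)] $\langle g,x\rangle=\langle g,z\rangle=0$.
\item[(b)] $g_a\delta_a\ge\delta_a^2$ for each $a$; hence $\langle g,\delta\rangle\ge\|\delta\|^2$.
\item[(c)] $\|z'\|\ge\|z\|$.
\item[(d)] If $z'\neq0$, then $\langle v,x'-x\rangle=\langle g,\delta\rangle/\|z'\|_1$. If $z'=0$, then $z=0$ and $x'=x$ is uniform.
\item[(e)] $\|z'\|\,(\|z'\|-\|z\|)\le\langle g,\delta\rangle$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $\langle g,x\rangle=\langle v,x\rangle-\langle v,x\rangle=0$, and $z=\|z\|_1x$, also when $z=0$.

(b) The map $s\mapsto[s]^+$ is nondecreasing and $1$-Lipschitz, so $\delta_a=[r_a+g_a]^+-[r_a]^+$ is zero or has the sign of $g_a$, and $|\delta_a|\le|g_a|$.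

(c) Since $z'\ge r+g$ and $z\ge0$, we have $\langle z',z\rangle\ge\langle r,z\rangle+\langle g,z\rangle=\|z\|^2$, using $r_a[r_a]^+=([r_a]^+)^2$ and (a). By Cauchy--Schwarz, $\|z'\|\|z\|\ge\|z\|^2$.

(d) The coordinates of $x'-x$ sum to zero, so $\langle v,x'-x\rangle=\langle g,x'-x\rangle=\langle g,x'\rangle$ by (a). If $z'\neq0$ this equals $\langle g,z'\rangle/\|z'\|_1=\langle g,z'-z\rangle/\|z'\|_1$. If $z'=0$, then $z=0$ by (c), and both $x$ and $x'$ are uniform.

(e) If $z'_a>0$, then $z'_a=r_a+g_a\le z_a+g_a$, that is, $g_a\ge z_a'-z_a$. Hence $z'_ag_a\ge z'_a(z'_a-z_a)$ for all $a$, trivially so when $z_a'=0$. Summing and using (a) and Cauchy--Schwarz,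
\[
\langle g,\delta\rangle=\langle g,z'\rangle\ge\|z'\|^2-\langle z,z'\rangle\ge\|z'\|^2-\|z\|\|z'\|.\qedhere
\]
\end{proof}

Now fix an alternating run. Let $D_i^{(t)}=\Phi(x_i^{(t+1)},y^{(t,i)}_{-i})-\Phi(x_i^{(t)},y^{(t,i)}_{-i})$ be the change of the potential caused by the move of player $i$ in round $t$, so that
\[
G_t:=\Phi(x^{(t+1)})-\Phi(x^{(t)})=\sum_iD_i^{(t)} .
\]
The payoff vector is computed against the same opponents $y^{(t,i)}_{-i}$, so \eqref{eq:potential} gives
\begin{equation}\label{eq:alternation}
D_i^{(t)}=\bigl\langle v_i^{(t)},x_i^{(t+1)}-x_i^{(t)}\bigr\rangle .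
\end{equation}
Let $\max\Phi$ and $\min\Phi$ be taken over pure profiles; they bound $\Phi$ on mixed profiles, where it is an average. Put
\begin{equation}\label{eq:VB}
V=\max\Phi-\Phi(x^{(1)}),\qquad B_i=R_i^{(1)}+\sqrt{m_i}\,V,\qquad B=\max_iB_i .
\end{equation}

\begin{proposition}\label{prop:bounded}
For all $i$ and $t$ we have $D_i^{(t)}\ge0$, so $\Phi(x^{(t)})$ is nondecreasing and $\sum_{t}\sum_iD_i^{(t)}\le V$. The sequence $R_i^{(t)}$ is nondecreasing in $t$ and bounded by $B_i$. In particular $r_{i,a}^{(t)}\le B_i$ for all $t$ and $a$.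
\end{proposition}

\begin{proof}
Consider one update, in the notation of Lemma~\ref{lem:one}, with $R=\|z\|$, $R'=\|z'\|$ and $D=\langle v,x'-x\rangle$ by \eqref{eq:alternation}. If $z'=0$, then $D=0$ and $R'=R=0$ by part (d). If $z'\neq0$, parts (d) and (b) give $D\ge0$, and parts (e) and (d) give
\begin{equation}\label{eq:growth}
R'(R'-R)\le\langle g,\delta\rangle=\|z'\|_1D\le\sqrt m\,R'D .
\end{equation}
So $0\le R'-R\le\sqrt m\,D$ in both cases, the lower bound being part (c). The sum of all $D_i^{(\tau)}$ with $\tau<t$ is $\Phi(x^{(t)})-\Phi(x^{(1)})\le V$, and summing $R'-R\le\sqrt{m_i}D$ over the updates of player $i$ gives $R_i^{(t)}\le B_i$. Finally $r_{i,a}^{(t)}\le z_{i,a}^{(t)}\le R_i^{(t)}$.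
\end{proof}

\begin{remark}\label{rem:simultaneous}
Identity \eqref{eq:alternation} is where alternation and the potential enter, and it fails for simultaneous updates. In the identical-interest game with rows $(1,2)$ and $(2,0)$, started from zero, $\Phi(x^{(1)})=\frac54$ and both players see the payoff vector $(\frac32,1)$. Updating simultaneously, both move to action 1 and the potential drops to $1$. Updating alternately, player 1 moves to row 1, raising $\Phi$ to $\frac32$; player 2 then sees $(1,2)$ and moves to column 2, raising it to $2$.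
\end{remark}

\section{The potential as an analytic function of the positive regrets}\label{sec:analytic}

The strategies are functions of the $z_i$, and in the example the update was a gradient step in the variable $z$. We set this up in general. The normalization $z_i\mapsto z_i/\|z_i\|_1$ is singular at $0$, but monotonicity of $R_i^{(t)}$ keeps the run away from the singularity. Let $Q$ be the set of players with $z_i^{(t)}=0$ for all $t$; they always play uniformly. Let $P$ be the set of the other players. Once $z_i^{(t)}\neq0$ it stays nonzero, so there is a round $T_0$ with $z_i^{(t)}\neq0$ for all $i\in P$ and $t\ge T_0$; any later round also has this property. If $P=\emptyset$ the profile is constant and Step 2 is trivial. Until the end of Section~\ref{sec:length} we assume $P\neq\emptyset$.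

Let $I=\{(i,a):i\in P,\ a\in\mathcal A_i\}$ and $z^{(t)}=(z_i^{(t)})_{i\in P}\in\mathbb R^I$; the subvector $z_i$ is the \emph{block} of player $i$. Define
\begin{equation}\label{eq:constants}
\begin{gathered}
\rho=\min_{i\in P}R_i^{(T_0)}>0,\qquad N=|I|,\qquad\Omega=\max\Phi-\min\Phi,\\
\beta=B\max_i\sqrt{m_i},\qquad L=2\Omega\sqrt N/\rho ,
\end{gathered}
\end{equation}
and the compact set
\[
K=\{z\in\mathbb R^I:\ z\ge0,\ \ \rho/2\le\|z_i\|\le B\ \text{ for all }i\in P\}.
\]
By Proposition~\ref{prop:bounded}, for $t\ge T_0$ and $i\in P$,
\begin{equation}\label{eq:sizes}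
\rho\le\|z_i^{(t)}\|\le B,\qquad\rho\le\|z_i^{(t)}\|_1\le\beta ,
\end{equation}
so $z^{(t)}\in K$; the margin between $\rho/2$ and $\rho$ leaves room for the point $\hat z$.

Let $s_i(z)=\sum_az_{i,a}$ and let $O\supset K$ be the open set where $s_i(z)>0$ for all $i\in P$. For $z\in O$ let $x_i(z)=z_i/s_i(z)$ for $i\in P$, let $x_i(z)$ be uniform for $i\in Q$, and put
\[
F(z)=\Phi(x(z)),\qquad\gamma_{i,a}(z)=\Phi(a,x_{-i}(z))-\Phi(x(z))\quad\text{for all players $i$ and }a\in\mathcal A_i .
\]
The function $F$ is rational with nonvanishing denominator on $O$, hence real analytic. For $t\ge T_0$ we have $x(z^{(t)})=x^{(t)}$, so $F(z^{(t)})=\Phi(x^{(t)})$ and, by \eqref{eq:potential}, $\operatorname{NG}(x^{(t)})=\max_{i,a}\gamma_{i,a}(z^{(t)})$. For $(i,a)\in I$ write $F=s_i^{-1}\sum_bz_{i,b}\Phi(b,x_{-i})$, where $x_{-i}$ does not depend on the block $z_i$. The quotient rule gives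
\begin{equation}\label{eq:gradient}
\frac{\partial F}{\partial z_{i,a}}(z)=\frac{\Phi(a,x_{-i}(z))}{s_i(z)}-\frac{F(z)}{s_i(z)}=\frac{\gamma_{i,a}(z)}{s_i(z)} .
\end{equation}
Up to the factor $s_i$, the gradient of $F$ is the vector of gains from deviation. The instantaneous regret $g_i^{(t)}$ is the same vector, except that it is evaluated against partly updated opponents. The next lemma bounds this discrepancy by the step length. Put
\[
d_t=\|z^{(t+1)}-z^{(t)}\|,\qquad\Lambda_t=\sum_{i\in P}\langle g_i^{(t)},\delta_i^{(t)}\rangle .
\]

\begin{lemma}\label{lem:round}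
For $t\ge T_0$,
\begin{align}
d_t^2&\le\Lambda_t\le\beta G_t,\label{eq:descent}\\
\sum_j\|x_j^{(t+1)}-x_j^{(t)}\|_1&\le\frac{2\sqrt N}{\rho}\,d_t,\label{eq:xmove}\\
|g_{i,a}^{(t)}-\gamma_{i,a}(z^{(t)})|&\le L\,d_t\qquad\text{for all players $i$ and }a\in\mathcal A_i .\label{eq:compare}
\end{align}
In particular $\sum_{t\ge T_0}d_t^2\le\beta V$ and $d_t\to0$.
\end{lemma}

\begin{proof}
The first inequality of \eqref{eq:descent} is Lemma~\ref{lem:one}(b). By Lemma~\ref{lem:one}(d), \eqref{eq:alternation} and \eqref{eq:sizes}, $\Lambda_t=\sum_{i\in P}\|z_i^{(t+1)}\|_1D_i^{(t)}\le\beta\sum_{i\in P}D_i^{(t)}\le\beta G_t$. Summing over $t$ gives the last assertion.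

For nonzero $w,w'\ge0$, insert $w'/\|w\|_1$:
\[
\Bigl\|\frac w{\|w\|_1}-\frac{w'}{\|w'\|_1}\Bigr\|_1\le\frac{\|w-w'\|_1}{\|w\|_1}+\frac{\bigl|\|w'\|_1-\|w\|_1\bigr|}{\|w\|_1}\le\frac{2\|w-w'\|_1}{\|w\|_1}.
\]
Players in $Q$ do not move, so the left side of \eqref{eq:xmove} is at most $\frac2\rho\sum_{j\in P}\|\delta_j^{(t)}\|_1\le\frac2\rho\sqrt N\,d_t$.

Let $\psi(y_{-i})=\Phi(a,y_{-i})-\Phi(x_i^{(t)},y_{-i})$, a multilinear function bounded by $\Omega$ in absolute value on mixed profiles. By \eqref{eq:potential}, $g_{i,a}^{(t)}=\psi(y^{(t,i)}_{-i})$, while $\gamma_{i,a}(z^{(t)})=\psi(x^{(t)}_{-i})$. Pass from $x^{(t)}_{-i}$ to $y^{(t,i)}_{-i}$ by replacing $x_j^{(t)}$ with $x_j^{(t+1)}$ for one player $j$ at a time. Each replacement changes $\psi$ by $\sum_b(x_{j,b}^{(t+1)}-x_{j,b}^{(t)})\,\psi(b,\cdot)$, which is at most $\Omega\|x_j^{(t+1)}-x_j^{(t)}\|_1$ in absolute value. Now \eqref{eq:compare} follows from \eqref{eq:xmove}.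
\end{proof}

\section{A \L ojasiewicz inequality uniform over all faces}\label{sec:loja}

To pass from $\sum d_t^2<\infty$ to $\sum d_t<\infty$ we need to know that a small gradient forces the value to be close to its limit, with a power-law dependence. For analytic functions this is the following theorem.

\begin{theorem}[\L ojasiewicz gradient inequality \cite{Loj}]\label{thm:loja}
Let $f$ be real analytic on an open set $U\subseteq\mathbb R^k$ and let $p\in U$. There are a neighborhood $W$ of $p$, $C>0$ and $\theta\in(0,1)$ with $|f(q)-f(p)|^\theta\le C\|\nabla f(q)\|$ for all $q\in W$.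
\end{theorem}

For $f(s)=s^k$ with $k\ge2$ and $p=0$ one can take $\theta=1-1/k$, since $|s^k|^\theta=|f'(s)|/k$. Smoothness is not enough: for $f(s)=e^{-1/s^2}$ the ratio $|f|^\theta/|f'|=\frac12|s|^3e^{(1-\theta)/s^2}$ is unbounded near $0$ for every $\theta<1$.

Two adjustments are needed. First, the full gradient of $F$ is of no use: by \eqref{eq:gradient} it contains the gains $\gamma_{i,a}$ of unplayed actions, which the step does not see (in the stall of Section~\ref{sec:example}, $d_t=0$ while $\nabla f(M,0)=(0,1/M)$). We therefore restrict $F$ to the coordinate subspaces, or \emph{faces}, and the run may change faces infinitely often. Second, we do not yet have a limit point $p$ at which to apply the theorem, only the limit value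
\[
\Phi^*=\lim_{t\to\infty}\Phi(x^{(t)}),
\]
which exists by Proposition~\ref{prop:bounded}. Compactness of $K$ and finiteness of the number of faces take care of both points. Call $S\subseteq I$ \emph{admissible} if it meets every block $i\in P$. Let $E_S=\{z\in\mathbb R^I:z_{i,a}=0\text{ for }(i,a)\notin S\}$ and let $\nabla_SF$ be the vector of partial derivatives of $F$ with indices in $S$. On $O\cap E_S$, an open subset of $E_S\cong\mathbb R^S$, it is the gradient of the analytic function $F|_{O\cap E_S}$.

\begin{lemma}\label{lem:uniform}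
There are $\theta\in(0,1)$, $C_0>0$ and $\eta\in(0,1]$ such that for every admissible $S$ and every $z\in K\cap E_S$ with $|F(z)-\Phi^*|\le\eta$,
\begin{equation}\label{eq:uniform}
|F(z)-\Phi^*|^\theta\le C_0\|\nabla_SF(z)\| .
\end{equation}
\end{lemma}

\begin{proof}
Fix $S$ and let $M_S=\{z\in K\cap E_S:F(z)=\Phi^*\}$, a compact and possibly empty set. For each $p\in M_S$, Theorem~\ref{thm:loja} applied to $F|_{O\cap E_S}$ gives an open neighborhood $W_p$ of $p$ in $E_S$ and constants $C_p,\theta_p$ with $|F-\Phi^*|^{\theta_p}\le C_p\|\nabla_SF\|$ on $W_p$; shrink $W_p$ so that $|F-\Phi^*|\le1$ there. Finitely many $W_p$ cover $M_S$; let $W_S$ be their union. The set $(K\cap E_S)\setminus W_S$ is compact and $|F-\Phi^*|$ is continuous and positive on it, so there is $\eta_S\in(0,1]$ such that $z\in K\cap E_S$ and $|F(z)-\Phi^*|\le\eta_S$ imply $z\in W_S$. There are finitely many $S$ and finitely many chosen $p$ for each. Let $\theta$ and $C_0$ be the largest of the $\theta_p$ and $C_p$ (arbitrary if no $p$ was chosen) and let $\eta$ be the smallest $\eta_S$. Since $|v|^\theta\le|v|^{\theta_p}$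 for $|v|\le1$, inequality \eqref{eq:uniform} holds on every chosen $W_p$.
\end{proof}

\section{Finite length}\label{sec:length}

Let $h_t=\Phi^*-\Phi(x^{(t)})$. Then $h_t\ge0$, $h_t\to0$, and $h_t-h_{t+1}=G_t\ge0$. If no action ever left the support, the step would equal $g$ on the support, the gradient along the current face would be $O(d_t)$, and \eqref{eq:uniform} would give $h_t^\theta\le Cd_t$. Exits break this, and the point $\hat z$ of the example repairs it at the price of an additional term proportional to the gain $G_t$.

\begin{lemma}\label{lem:key}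
There are $T_1\ge T_0$ and constants $A,A'>0$ such that
\begin{equation}\label{eq:key}
h_t\le(A\,d_t)^{1/\theta}+A'G_t\qquad\text{for all }t\ge T_1 .
\end{equation}
\end{lemma}

\begin{proof}
Let $H=\max_K\|\nabla^2F\|$ (operator norm). Fix $t\ge T_0$ with $d_t\le\rho/2$, which holds for all large $t$, and drop the superscript: $z=z^{(t)}$, $z'=z^{(t+1)}$, and likewise $r,g,\delta$. Split the support of $z$ into \emph{survivors} and \emph{exits},
\[
S=\{(i,a)\in I:z_{i,a}>0,\ z'_{i,a}>0\},\qquad X=\{(i,a)\in I:z_{i,a}>0,\ z'_{i,a}=0\},
\]
and let $\hat z\in E_S$ be $z$ with the coordinates in $X$ set to zero. On the support of $z$ we have $r_{i,a}=z_{i,a}$, and $z'_{i,a}=[z_{i,a}+g_{i,a}]^+$ by \eqref{eq:bothrules}. Hence: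
\begin{itemize}
\item on $S$, $\delta_{i,a}=g_{i,a}$, so $|g_{i,a}|\le d_t$;
\item on $X$, $\delta_{i,a}=-z_{i,a}$ and $g_{i,a}\le-z_{i,a}<0$, so $g_{i,a}\delta_{i,a}=|g_{i,a}|\,z_{i,a}$.
\end{itemize}
Coordinates outside the support of $z$, including those that enter in this round, belong to neither set.

\emph{Position of $\hat z$.} We have $\|\hat z-z\|=(\sum_X\delta_{i,a}^2)^{1/2}\le d_t\le\rho/2$. With \eqref{eq:sizes} this gives $\|\hat z_i\|\ge\rho/2$ for $i\in P$, so $S$ is admissible. The set $K$ need not be convex, but the segment from $\hat z$ to $z$ lies in it: a point $w$ of the segment satisfies $0\le\hat z\le w\le z$ componentwise, so $\rho/2\le\|\hat z_i\|\le\|w_i\|\le\|z_i\|\le B$. The bound $H$ on the Hessian is thus available along the segment.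

\emph{Gradient at $\hat z$.} By \eqref{eq:gradient}, \eqref{eq:sizes} and \eqref{eq:compare}, for all $(i,a)\in I$,
\begin{equation}\label{eq:partial}
\Bigl|\frac{\partial F}{\partial z_{i,a}}(z)\Bigr|\le\frac{|g_{i,a}|+Ld_t}{\rho}.
\end{equation}
On $S$ the right side is at most $(1+L)d_t/\rho$. Since $\|\nabla F(\hat z)-\nabla F(z)\|\le H\|\hat z-z\|$,
\begin{equation}\label{eq:gradhat}
\|\nabla_SF(\hat z)\|\le C_1d_t,\qquad C_1=\sqrt N(1+L)/\rho+H .
\end{equation}

\emph{Value at $\hat z$.} On $X$ the numbers $|g_{i,a}|$ need not be small, but they are multiplied by $z_{i,a}$, and these products are terms of $\Lambda_t$. All terms $g_{i,a}\delta_{i,a}$ of $\Lambda_t$ are nonnegative by Lemma~\ref{lem:one}(b), so $\sum_X|g_{i,a}|z_{i,a}\le\Lambda_t$. Also $\sum_Xz_{i,a}\le\sqrt N\,d_t$. Taylor's formula along the segment, \eqref{eq:partial} and \eqref{eq:descent} give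
\begin{equation}\label{eq:valuehat}
|F(\hat z)-F(z)|\le\sum_X\frac{|g_{i,a}|+Ld_t}{\rho}\,z_{i,a}+\frac H2d_t^2\le\frac{\Lambda_t}\rho+\Bigl(\frac{L\sqrt N}\rho+\frac H2\Bigr)d_t^2\le A'G_t
\end{equation}
with $A'=\beta\bigl((1+L\sqrt N)/\rho+H/2\bigr)$.

\emph{Conclusion.} Since $F(z)=\Phi^*-h_t$ and $G_t\le h_t$, \eqref{eq:valuehat} gives $|F(\hat z)-\Phi^*|\le(1+A')h_t$. Choose $T_1\ge T_0$ such that $d_t\le\rho/2$ and $(1+A')h_t\le\eta$ for all $t\ge T_1$. For such $t$, Lemma~\ref{lem:uniform} applies at $\hat z\in K\cap E_S$, and with \eqref{eq:gradhat} it yields $|F(\hat z)-\Phi^*|\le(Ad_t)^{1/\theta}$ for $A=C_0C_1$. Adding \eqref{eq:valuehat} proves \eqref{eq:key}.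
\end{proof}

Inequality \eqref{eq:key} shows, for instance, that a stall as in Section~\ref{sec:example} is impossible after $T_1$ unless the run has stopped: if $d_t=0$, then $G_t=0$ by \eqref{eq:xmove}, so $h_t=0$, and then \eqref{eq:descent} forces all later steps to vanish. The rest is a statement about sequences. In each round one of the two terms of \eqref{eq:key} accounts for half of $h_t$. If it is the first, $h^{1-\theta}$ drops by a multiple of $d_t$; if it is the second, the round gains a fixed fraction of the remaining potential and $h^{1/2}$ drops by a multiple of $d_t$.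

\begin{lemma}\label{lem:sequences}
Let $(h_t)_{t\ge T_1}$ be nonnegative and nonincreasing, $G_t=h_t-h_{t+1}$, and $d_t\ge0$. Suppose that $d_t^2\le\beta G_t$ and that \eqref{eq:key} holds, with $\beta,A,A'>0$ and $\theta\in(0,1)$. Then
\[
\sum_{t\ge T_1}d_t\le\frac{2A\beta}{1-\theta}\,h_{T_1}^{1-\theta}+2\sqrt{2A'\beta}\;h_{T_1}^{1/2}.
\]
\end{lemma}

\begin{proof}
It suffices to show that for each $t\ge T_1$
\begin{equation}\label{eq:telescope}
d_t\le\frac{2A\beta}{1-\theta}\bigl(h_t^{1-\theta}-h_{t+1}^{1-\theta}\bigr)+2\sqrt{2A'\beta}\,\bigl(h_t^{1/2}-h_{t+1}^{1/2}\bigr),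
\end{equation}
since the right side telescopes. Both brackets are nonnegative, so we may assume $d_t>0$; then $G_t>0$ and $h_t>0$. For $\alpha\in(0,1)$ the concave function $s^\alpha$ lies below its tangent at $h_t$, so $h_t^\alpha-h_{t+1}^\alpha\ge\alpha h_t^{\alpha-1}G_t$.

If $A'G_t\le h_t/2$, then \eqref{eq:key} gives $h_t\le2(Ad_t)^{1/\theta}$, so $h_t^\theta\le2Ad_t$, and
\[
h_t^{1-\theta}-h_{t+1}^{1-\theta}\ge(1-\theta)\frac{G_t}{h_t^\theta}\ge(1-\theta)\frac{d_t^2/\beta}{2Ad_t}=\frac{1-\theta}{2A\beta}\,d_t .
\]
If $h_t<2A'G_t$, then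
\[
h_t^{1/2}-h_{t+1}^{1/2}\ge\frac{G_t}{2h_t^{1/2}}\ge\frac{G_t^{1/2}}{2\sqrt{2A'}}\ge\frac{d_t}{2\sqrt{2A'\beta}} .
\]
In each case one term on the right of \eqref{eq:telescope} is already at least $d_t$.
\end{proof}

By \eqref{eq:descent} and Lemmas~\ref{lem:key} and \ref{lem:sequences}, we have proved Step 2.

\begin{proposition}\label{prop:length}
If $P\neq\emptyset$, then $\sum_td_t<\infty$.
\end{proposition}

\section{The limit is a Nash equilibrium}\label{sec:limit}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:more}(a)]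
By Section~\ref{sec:reductions} we consider an arbitrary alternating run in an exact potential game. If $P=\emptyset$ the profile is constant. If $P\neq\emptyset$, then \eqref{eq:xmove} and Proposition~\ref{prop:length} give $\sum_t\|x^{(t+1)}-x^{(t)}\|<\infty$. In both cases $x^{(t)}$ has finite length and converges to a profile $x^*$. Each component of $y^{(t,i)}$ is $x_j^{(t)}$ or $x_j^{(t+1)}$, so $y^{(t,i)}\to x^*$ whatever the orders are, and by continuity
\begin{equation}\label{eq:glimit}
g_{i,a}^{(t)}\to\gamma^*_{i,a}:=u_i(a,x^*_{-i})-u_i(x^*)\qquad\text{for all }i,a .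
\end{equation}
Suppose $\gamma^*_{i,a}>0$ for some $(i,a)$. By \eqref{eq:bothrules}, $r_{i,a}^{(t)}\ge r_{i,a}^{(1)}+\sum_{\tau<t}g_{i,a}^{(\tau)}\to+\infty$, contradicting $r_{i,a}^{(t)}\le B_i$ from Proposition~\ref{prop:bounded}. Hence all $\gamma^*_{i,a}\le0$, so $x^*$ is a Nash equilibrium, and $\operatorname{NG}(x^{(t)})\to\operatorname{NG}(x^*)=0$ by continuity.
\end{proof}

In this proof the rule for $[r]^+=0$ mattered only because it returns the same distribution each time (Lemma~\ref{lem:one}(d) and the players in $Q$). That this distribution is uniform is used below, in parts (b) and (c) of Theorem~\ref{thm:more}.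

\section{The sharp regret constant}\label{sec:sharp}

The factor $\sqrt m$ in \eqref{eq:growth} comes from $\|z'\|_1\le\sqrt m\,\|z'\|$, which can be improved when $z'$ has a zero coordinate. When $z'$ has full support nothing is truncated on the old support, and Lemma~\ref{lem:one}(e) can be replaced by Pythagoras.

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
As in the proof of Proposition~\ref{prop:bounded}, it suffices to show $R'-R\le\sqrt{m-1}\,D$ for each update. If $m=1$, then $g=0$ and $R'=R$. If $z'=0$, both sides vanish. Let $m\ge2$ and $z'\neq0$.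

If $z'$ has at most $m-1$ positive coordinates, then $\|z'\|_1\le\sqrt{m-1}\,R'$, and \eqref{eq:growth} improves to $R'(R'-R)\le\sqrt{m-1}\,R'D$.

Suppose $r_a+g_a>0$ for all $a$. Then $z\neq0$: otherwise $r\le0$ and $x$ is uniform, so $\sum_ag_a=m\langle g,x\rangle=0$ and $\sum_a(r_a+g_a)\le0$, a contradiction. On the nonempty set $J=\{a:r_a>0\}$ we have $\delta_a=g_a$, and off $J$ we have $z_a=0$. Hence $\langle z,\delta\rangle=\langle z,g\rangle=0$, and by Lemma~\ref{lem:one}(b),(d),
\[
R'^2-R^2=\|\delta\|^2\le\langle g,\delta\rangle=\|z'\|_1D .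
\]
Since $\sum_{a\in J}z_ag_a=0$ with $z_a>0$ on $J$, some $b\in J$ has $g_b\le0$, so $z'_b\le z_b\le R$. The other $m-1$ coordinates of $z'$ sum to at most $\sqrt{m-1}\,R'$. Therefore $\|z'\|_1\le R+\sqrt{m-1}\,R'\le\sqrt{m-1}\,(R+R')$, and $(R'-R)(R'+R)\le\sqrt{m-1}\,(R+R')D$. Dividing by $R+R'>0$ gives the claim.

\emph{Optimality.} Take a two-player identical-interest game in which player 1 has $m$ actions, of which $m-1$ pay $1$ and one pays $0$, irrespective of player 2. Start from zero. The uniform strategy earns $\frac{m-1}m$, so $\max\Phi-\Phi(x^{(1)})=\frac1m$, and $g_1^{(1)}$ equals $\frac1m$ on the $m-1$ good actions and $-\frac{m-1}m$ on the bad one. Under either rule $\|[r_1^{(2)}]^+\|=\sqrt{m-1}/m$, and equality holds at $t=2$.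

\emph{External regret.} Under $\mathrm{RM}$, $\sum_{t\le T}g_{i,a}^{(t)}=r_{i,a}^{(T+1)}-r_{i,a}^{(1)}\le R_i^{(T+1)}+|r_{i,a}^{(1)}|$, which is bounded independently of $T$; from zero initialization the bound is $\sqrt{m_i-1}\,V$.
\end{proof}

\section{Finite identification and the set of limits}\label{sec:limits}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
Let $\gamma^*_{i,a}<0$. If $i\in Q$, then $x_i^*$ is uniform and has full support, so all $\gamma^*_{i,b}$ vanish at the equilibrium $x^*$; thus $i\in P$. By \eqref{eq:glimit}, $g_{i,a}^{(t)}\le-c$ for all large $t$, where $c=|\gamma^*_{i,a}|/2$. Under $\mathrm{RM}$, $r_{i,a}^{(t)}\to-\infty$, so $z_{i,a}^{(t)}=0$ for large $t$. Under $\mathrm{RM}^+$, $r_i^{(t)}=z_i^{(t)}$ for $t\ge2$, so $z_{i,a}^{(t+1)}\le[z_{i,a}^{(t)}-c]^+$ for large $t$; the coordinate reaches $0$ after finitely many rounds and stays there. Since $i\in P$, we have $x_{i,a}^{(t)}=z_{i,a}^{(t)}/\|z_i^{(t)}\|_1=0$ for large $t$. If $x^*=a^*$ is a strict equilibrium, this applies to every $i$ and every $a\neq a_i^*$, so $x^{(t)}=x^*$ eventually.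
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(d)]
Limits are Nash equilibria by part (a). Conversely, let $x^*$ be a Nash equilibrium and set $r_i^{(1)}=x_i^*$. We show by induction over the updates that $[r_i]^+=x_i^*$ for all $i$ at all times, so that every player plays $\sigma(r_i)=x_i^*$. If this holds before an update of player $i$, then $g_{i,a}=u_i(a,x^*_{-i})-u_i(x^*)$, which is $0$ on the support of $x_i^*$ and nonpositive off it. So $r_{i,a}=x^*_{i,a}$ is unchanged on the support and $r_{i,a}\le0$ is preserved off it. Hence $x^{(t)}=x^*$ for all $t$.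
\end{proof}

\section{The Nash gap under $\mathrm{RM}^+$}\label{sec:rmplus}

Without negative regret there is no stall: a profitable action gains weight in the same round, and the step length bounds the Nash gap.

\begin{proof}[Proof of Theorem~\ref{thm:more}(e)]
If $P=\emptyset$, the profile is constant and equal to its limit, so $\operatorname{NG}(x^{(t)})=0$ for all $t$ and there is nothing to prove. Let $P\neq\emptyset$ and take $T_0\ge2$. For $t\ge2$ we have $r_i^{(t)}=z_i^{(t)}$, so $z_{i,a}^{(t+1)}\ge z_{i,a}^{(t)}+g_{i,a}^{(t)}$, that is, $g_{i,a}^{(t)}\le\delta_{i,a}^{(t)}$. The right side is at most $d_t$ for $i\in P$ and is $0$ for $i\in Q$. With \eqref{eq:compare},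
\[
\operatorname{NG}(x^{(t)})=\max_{i,a}\gamma_{i,a}(z^{(t)})\le(1+L)\,d_t\qquad(t\ge T_0).
\]
Lemma~\ref{lem:round} gives $\sum_{t\ge T_0}\operatorname{NG}(x^{(t)})^2\le(1+L)^2\beta V$, using only Sections~\ref{sec:oneupdate} and \ref{sec:analytic}, and Proposition~\ref{prop:length} gives $\sum_t\operatorname{NG}(x^{(t)})<\infty$.

Let $\nu_t=\operatorname{NG}(x^{(t)})$, a summable nonnegative sequence. There are at least $T/2$ integers $t$ with $T/2<t\le T$, so $\min_{t\le T}\nu_t\le\frac2T\sum_{t>T/2}\nu_t=o(1/T)$. Finally $\epsilon\,\#\{t:\nu_t>\epsilon\}\le\sum_t\min(\nu_t,\epsilon)$, and the right side tends to $0$ as $\epsilon\to0$ by dominated convergence, each term being bounded by $\nu_t$.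
\end{proof}

\begin{thebibliography}{9}

\bibitem{ATZPCS}
Ioannis Anagnostides, Emanuel Tewolde, Brian Hu Zhang, Ioannis Panageas, Vincent Conitzer, Tuomas Sandholm,
\emph{Convergence of Regret Matching in Potential Games and Constrained Optimization},
arXiv:2510.17067 (2025).

\bibitem{Loj}
S. \L ojasiewicz,
\emph{Ensembles semi-analytiques},
IHES, 1965.

\end{thebibliography}
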